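# Recurrence along two parameters for transformations that do not commute

Throughout, $\mathbb N=\{1,2,\dots\}$, all measure spaces are probability spaces, and measure preserving transformations are **not** assumed to commute with one another. We write $T^{-k}A=\{x: T^kx\in A\}$; if $T$ is not invertible we only use exponents $k\ge 0$.

## 1. One transformation, and two along $m+n$, $m+2n$

Let $T$ preserve the measure $\mu$ and let $\mu(A)>0$. Poincaré's theorem says that $\mu(A\cap T^{-k}A)>0$ for infinitely many $k\ge 1$. Indeed, suppose this fails for all $k\ge k_0$, with $k_0\ge1$. For $0\le j<j'$ we have $T^{-jk_0}A\cap T^{-j'k_0}A=T^{-jk_0}(A\cap T^{-(j'-j)k_0}A)$, so the sets $T^{-jk_0}A$, $j\ge 0$, are pairwise disjoint up to null sets. They all have measure $\mu(A)>0$, which is impossible in a probability space.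

Now take two transformations $T_1,T_2$ with no relation between them, and ask for $m,n\in\mathbb N$ with
$$\mu(A\cap T_1^{-m-n}A\cap T_2^{-m-2n}A)>0 .$$
Put $k_1=m+n$ and $k_2=m+2n$. Then $n=k_2-k_1$ and $m=2k_1-k_2$, so we need integers with $k_1<k_2<2k_1$; apart from these inequalities $k_1$ and $k_2$ are free. We have two parameters and two transformations, so we may average over each exponent separately.

Let $f=1_A$ and $U_ig=g\circ T_i$, an isometry of $L^2(\mu)$. We need two textbook facts.

* **Mean ergodic theorem.** For an isometry $U$ of a Hilbert space, $\frac1M\sum_{a=1}^MU^ag$ converges to the orthogonal projection of $g$ on $\ker(U-1)$. Subtracting initial segments, the same holds for averages over $a\in(c_1M,c_2M]$ with fixed integers $0\le c_1<c_2$. For $U=U_i^s$ this projection, written $\Pi_{i,s}$, is the conditional expectation on the $\sigma$-algebra of sets that are $T_i^s$-invariant up to null sets.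
* **Positivity.** For any sub-$\sigma$-algebra $\mathcal J$, the function $g=\mathbb E(f|\mathcal J)\ge 0$ satisfies $\int_{\{g=0\}}f\,d\mu=\int_{\{g=0\}}g\,d\mu=0$. Hence $g>0$ almost everywhere on $A$.

Average over $k_1\in(3M,4M]$ and $k_2\in(4M,6M]$. Then $k_1\le 4M<k_2\le 6M<2k_1$, as required, and
$$\int f\cdot\Big(\frac1M\sum_{k_1}U_1^{k_1}f\Big)\cdot\Big(\frac1{2M}\sum_{k_2}U_2^{k_2}f\Big)d\mu\ \longrightarrow\ \int f\cdot\Pi_{1,1}f\cdot\Pi_{2,1}f\,d\mu>0$$
as $M\to\infty$, because all functions take values in $[0,1]$ and the averages converge in $L^2$. The limit is positive by the positivity fact. So some pair $(k_1,k_2)$ works.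

The general question, from Qing Chu and Nikos Frantzikinakis, "Pointwise convergence for cubic and polynomial ergodic averages of non-commuting transformations", arXiv:1006.5239 (2010), is this. Let $T_1,\dots,T_\ell$ be measure preserving and let $p_1,\dots,p_\ell\in\mathbb Z[n]$ be distinct with $p_i(0)=0$. Given $\mu(A)>0$, must there be $m,n\in\mathbb N$ with
$$\mu\big(A\cap T_1^{-m-p_1(n)}A\cap\cdots\cap T_\ell^{-m-p_\ell(n)}A\big)>0\ ? \tag{1}$$
When $T_1=\dots=T_\ell$ the answer is positive: this is the polynomial Szemerédi theorem of Bergelson and Leibman. What changes for arbitrary polynomials, and what changes for more than two transformations? The first change is harmless and the second is fatal.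

## 2. Two transformations along arbitrary polynomials

**Theorem 1.** For $\ell\le2$ the answer is positive: for any distinct $p_1,\dots,p_\ell\in\mathbb Z[n]$ with $p_i(0)=0$ and any (not necessarily invertible or commuting) measure preserving $T_1,\dots,T_\ell$, whenever $\mu(A)>0$ there are $m,n\in\mathbb N$ with $m+p_i(n)\ge0$ for all $i$ such that the intersection in (1) has positive measure.

*Proof for $\ell=1$.* By Poincaré's theorem there are arbitrarily large $k$ with $\mu(A\cap T_1^{-k}A)>0$. Take $n=1$ and $m=k-p_1(1)$ with $k$ so large that $m\ge1$.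

*Proof for $\ell=2$.* Exchanging indices if necessary, we assume that $q=p_2-p_1$ has positive leading coefficient; $q$ is not constant because $q\ne0$ and $q(0)=0$. The exponents are $k_1$ and $k_1+q(n)$. Now $k_2$ is no longer free, since $k_2-k_1$ must be a value of $q$. Averaging along $q(n)$ sees more than the invariant functions: it also sees the eigenvalues that are roots of unity. We handle these by restricting to multiples of a highly divisible integer.

**Step 1 (a positive quantity that includes all periods).** For $r=R!$ the spaces $\ker(U_i^r-1)$ increase with $R$, because $R!$ divides $(R+1)!$. Let $\mathcal J_i$ be generated by all sets invariant under some $T_i^s$, $s\ge1$; such a set is $T_i^{R!}$-invariant once $R\ge s$. By martingale convergence in $L^2$, $\Pi_{i,R!}f\to f_i:=\mathbb E(f|\mathcal J_i)$. By positivity $f_1,f_2>0$ almost everywhere on $A$, so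
$$\delta:=\int f f_1f_2\,d\mu>0 .$$
All functions are bounded by $1$, so we can fix $R$ such that, with $r=R!$,
$$\int f\cdot\Pi_{1,r}f\cdot\Pi_{2,r}f\,d\mu>\frac\delta2\qquad\text{and}\qquad\|f_2-\Pi_{2,r}f\|_2<\frac\delta{16}.$$

**Step 2 (the average along $q(rn)$).** The purpose is to show that averaging $U_2^{q(rn)}f$ over $n$ gives nearly $\Pi_{2,r}f$. Choose $n_1$ with $q(rn)\ge0$ for $n>n_1$ and put
$$S_J=\frac1J\sum_{n=n_1+1}^{n_1+J}U_2^{q(rn)}f .$$
Let $g=f-f_2$. It is orthogonal to $L^2(\mathcal J_2)$, hence to $\ker(U_2^s-1)$ for every $s\ge 1$. Put $e(\theta)=\exp(2\pi\sqrt{-1}\,\theta)$. Since $U_2$ is an isometry, $\langle U_2^kg,U_2^lg\rangle=\langle U_2^{k-l}g,g\rangle$ for $k\ge l$. So the sequence $c(k)=\langle U_2^kg,g\rangle$ for $k\ge0$, $c(-k)=\overline{c(k)}$, is positive definite, and Herglotz's theorem gives a finite positive measure $\sigma$ on $\mathbb R/\mathbb Z$ with $c(k)=\int e(k\theta)\,d\sigma(\theta)$. Consequently, for finite sums over $k\ge0$,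
$$\Big\|\sum_k a_kU_2^kg\Big\|_2^2=\int\Big|\sum_ka_ke(k\theta)\Big|^2d\sigma(\theta). \tag{2}$$

The measure $\sigma$ has no atom at a rational point $\theta_0=b/s$. By the mean ergodic theorem for the isometry $e(-\theta_0)U_2$, the averages $\frac1K\sum_{k<K}e(-k\theta_0)U_2^kg$ converge to the projection of $g$ on $\ker(U_2-e(\theta_0))\subset\ker(U_2^s-1)$, which is $0$. By (2) their squared norms are $\int|\frac1K\sum_{k<K}e(k(\theta-\theta_0))|^2d\sigma$, which tend to $\sigma(\{\theta_0\})$. So $\sigma(\{\theta_0\})=0$.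

Apply (2) to the average along $q(rn)$:
$$\Big\|\frac1J\sum_{n=n_1+1}^{n_1+J}U_2^{q(rn)}g\Big\|_2^2=\int\Big|\frac1J\sum_{n=n_1+1}^{n_1+J}e(q(rn)\theta)\Big|^2d\sigma(\theta)\to0 .$$
For irrational $\theta$ the integrand tends to $0$ by Weyl's theorem, since $q(rn)\theta$ is a nonconstant polynomial in $n$ with irrational leading coefficient. The rationals are $\sigma$-null, and dominated convergence applies.

Since $q(0)=0$, $r$ divides $q(rn)$, so $U_2^{q(rn)}\Pi_{2,r}f=\Pi_{2,r}f$. Writing $f-\Pi_{2,r}f=g+(f_2-\Pi_{2,r}f)$ we get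
$$\limsup_{J\to\infty}\|S_J-\Pi_{2,r}f\|_2\le\|f_2-\Pi_{2,r}f\|_2<\delta/16 .$$
Fix $J$ with $\|S_J-\Pi_{2,r}f\|_2<\delta/8$.

**Step 3 (the average over the common shift).** For every $m'\ge1$ we have $U_2^{rm'}\Pi_{2,r}f=\Pi_{2,r}f$, and $U_2^{rm'}$ is an isometry, so
$$\frac1J\sum_{n=n_1+1}^{n_1+J}\int f\cdot U_1^{rm'}f\cdot U_2^{rm'+q(rn)}f\,d\mu=\int f\cdot U_1^{rm'}f\cdot U_2^{rm'}S_J\,d\mu\ \ge\ \int f\cdot U_1^{rm'}f\cdot\Pi_{2,r}f\,d\mu-\frac\delta8 .\tag{3}$$
Average over $M<m'\le2M$ and let $M\to\infty$. By the mean ergodic theorem for $U_1^r$, the right side tends to $\int f\cdot\Pi_{1,r}f\cdot\Pi_{2,r}f\,d\mu-\frac\delta8>\frac{3\delta}8$. So for arbitrarily large $m'$ there is $n\in(n_1,n_1+J]$ with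
$$\mu\big(A\cap T_1^{-rm'}A\cap T_2^{-rm'-q(rn)}A\big)>0 .$$

**Step 4 (back to the original form).** Use $rn$ in place of $n$ and $m=rm'-p_1(rn)$. Since $n$ lies in a fixed finite set, $m\ge1$ once $m'$ is large. The exponents are $m+p_1(rn)=rm'\ge0$ and $m+p_2(rn)=rm'+q(rn)\ge0$. $\square$

## 3. Linear relations among the exponents

Try the same with $\ell=3$ and $p_i(n)=in$. Now $k_i=m+in$ satisfies $k_1-2k_2+k_3=0$. The integrand is $f\cdot U_1^{k_1}f\cdot U_2^{k_2}f\cdot U_3^{2k_2-k_1}f$, and averaging over $k_1$ involves the products $U_1^{k_1}f\cdot U_3^{2k_2-k_1}f$. These are not powers of one operator applied to one function, so the mean ergodic theorem says nothing. In terms of Step 3: the middle expression of (3) would contain $\frac1J\sum_nU_2^{rm'+q_2(rn)}f\cdot U_3^{rm'+q_3(rn)}f$, with $q_i=p_i-p_1$, and no common power can be pulled out in front of a fixed function $S_J$.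

For many transformations the relations are not just an obstacle to this proof: they can be used to destroy recurrence.

**Theorem 2.** Let $\ell\ge\ell_0:=24\,905\,726$ (note $\ell_0<2^{25}$). There are a standard probability space $(X,\mathcal X,\mu)$, invertible measure preserving $T_1,\dots,T_\ell:X\to X$ and $A$ with $\mu(A)>0$ such that
$$\mu\big(A\cap T_1^{-m-n}A\cap T_2^{-m-2n}A\cap\cdots\cap T_\ell^{-m-\ell n}A\big)=0\qquad\text{for all }(m,n)\in\mathbb Z^2\setminus\{(0,0)\}.$$
In particular the question has a negative answer for $p_i(n)=in$. With the same system and set, it has a negative answer for $p_i=i\,q$, for every nonzero $q\in\mathbb Z[n]$ with $q(0)=0$.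

**Theorem 3.** For every $D\ge2$ there are $\ell$, a system $(X,\mu,T_1,\dots,T_\ell)$ as in Theorem 2 and $A$ with $\mu(A)>0$ such that $\mu(A\cap\bigcap_{i=1}^\ell T_i^{-k_i}A)=0$ for all $t\in\mathbb Z^D\setminus\{0\}$, where $k_i=\sum_{s=0}^{D-1}t_s\binom is$. Taking $t_0=m\ge1$ and $t_s=q_s(n)$, recurrence fails simultaneously for all families $p_i=\sum_{s=1}^{D-1}\binom isq_s$ with $q_s\in\mathbb Z[n]$, $q_s(0)=0$; for instance for $p_i(n)=\sum_{s=1}^{D-1}\binom isn^s$.

So the answer to the question is **no**. For $3\le\ell<\ell_0$ these notes do not determine whether the statement holds for all families of $\ell$ polynomials.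

Only one feature of the exponents will be used: a small group of them determines all the others through integer relations with controlled coefficients.

**Proposition 4.** Let $c\ge0$ be an integer and put
$$C=2^c,\quad Q'=5505+256c,\quad Q=512\,Q',\quad N=2Q-1.$$
Let $\{1,\dots,\ell\}$ be partitioned into $N$ nonempty groups and let $L\subset\mathbb Z^\ell$ satisfy:

> (H) for every group $P$ and every $i\notin P$ there are integers $c^P_{i,s}$ $(s\in P)$ with $\sum_{s\in P}|c^P_{i,s}|\le C$ and $k_i=\sum_{s\in P}c^P_{i,s}k_s$ for all $k\in L$.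

Then there are a standard probability space, invertible measure preserving $T_1,\dots,T_\ell$ and $A$ with $\mu(A)>0$ such that $\mu(A\cap\bigcap_iT_i^{-k_i}A)=0$ for all $k\in L\setminus\{0\}$.

As an example of (H), take $k_i=m+in$ and groups $\{1,2\},\{3,4\}$. Then $k_3=-k_1+2k_2$ and, in the other direction, $k_1=3k_3-2k_4$. The constants in Proposition 4 come from Sections 5 and 6. What matters now is that $N$ grows only linearly in $c$, while $C=2^c$ grows exponentially.

**Proposition 4 implies Theorem 2.** Take $c=26$. Then $Q'=12161$, $Q=6\,226\,432$, $N=12\,452\,863$ and $2N=\ell_0$. Let $L=\{(m+in)_{i\le\ell_0}:m,n\in\mathbb Z\}$, with the $N$ groups $\{1,2\},\{3,4\},\dots$. For a group $\{s,s+1\}$,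
$$k_i=(s+1-i)k_s+(i-s)k_{s+1},\qquad |s+1-i|+|i-s|\le2\ell_0=49\,811\,452\le2^{26}=C,$$
so (H) holds. If $(m,n)\ne(0,0)$ then $k\ne0$, since $k_1=m+n$ and $k_2=m+2n$ determine $m$ and $n$. This settles $\ell=\ell_0$. For $\ell>\ell_0$ put $T_i=\mathrm{id}$ for $i>\ell_0$; adding sets to an intersection only decreases it. For $p_i=i\,q$, replace $n$ by $q(n)$: the pair $(m,q(n))$ is not $(0,0)$ because $m\ge1$. $\square$

**Proposition 4 implies Theorem 3.** Put $\ell=DN$, with groups of $D$ consecutive integers. Since $N$ is linear in $c$, we may fix $c$ with $2^c\ge D\ell^{D-1}$. The map $i\mapsto k_i$ is an integer-valued polynomial of degree less than $D$. Let $P$ be a group with first element $s_0$. Newton's forward difference formula $k_i=\sum_{j<D}\binom{i-s_0}{j}(\Delta^jk)_{s_0}$, with $(\Delta k)_x=k_{x+1}-k_x$, shows that $k_i$ is an integer combination of the values on $P$; the binomial coefficients are integers also when $i<s_0$. Polynomials of this form take arbitrary integer values on $P$: choose $t$ so that the differences $(\Delta^jk)_{s_0}$,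 $j<D$, are as prescribed, using that the polynomials $\binom{x-s_0}{j}$ and $\binom xj$, $j<D$, span the same $\mathbb Z$-module of integer-valued polynomials of degree less than $D$. So the coefficients are unique, and they agree with those of Lagrange's formula,
$$c^P_{i,s}=\prod_{s'\in P\setminus\{s\}}\frac{i-s'}{s-s'},\qquad|c^P_{i,s}|\le\ell^{D-1},$$
because $|s-s'|\ge1$ and $|i-s'|\le\ell$. Their absolute values sum to at most $D\ell^{D-1}\le C$, so (H) holds for the set $L$ of all such $k$. If $t\ne0$, the polynomial $\sum_st_s\binom xs$ is nonzero, so it has fewer than $D\le\ell$ zeros, and $k\ne0$. The last sentence of Theorem 3 follows, since $t_0=m\ge1$ gives $t\ne0$; in the final instance the $p_i$ are distinct, because the coefficient of $n$ in $p_i$ is $i$. $\square$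

It remains to prove Proposition 4.

## 4. Transformations that decode a displacement

Let $\mathbb T=\mathbb R/\mathbb Z$, and let $\|x\|\in[0,\frac12]$ be the distance from $x$ to $0$. We use
$$\|x+y\|\le\|x\|+\|y\|,\qquad\|qx\|\le|q|\,\|x\|\ (q\in\mathbb Z),\qquad\mathbb E\|x\|=\tfrac14\ \text{ for uniform }x .$$
If $k\in\mathbb Z\setminus\{0\}$ and $x$ is uniform on $\mathbb T$, so is $kx$.

**Hoeffding's inequality.** For independent $Z_1,\dots,Z_n$ with values in an interval of length $\lambda$,
$$\mathbb P\Big(\sum(Z_k-\mathbb EZ_k)\le-tn\Big)\le e^{-2t^2n/\lambda^2},$$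
and likewise for the upper tail.

**The systems.** Let $Y,\Xi$ be finite or countable products of circles. A point of $X=Y\times\Xi$ is a pair $(y,\xi)$: a position $y$ and a sheet of data $\xi$. For each $i$ and each $y$ let $\Theta^i_y:Y\to\Xi$ be an isomorphism of compact groups, so that $\Theta^i_y$ preserves Haar measure, and let $\Theta^i_yx$ and $(\Theta^i_y)^{-1}\xi$ be jointly Borel in $(y,x)$ and $(y,\xi)$. By Fubini
$$\Phi_i:Y\times\Xi\to Y\times Y,\qquad\Phi_i(y,\xi)=\big(y,(\Theta^i_y)^{-1}\xi\big)$$
is a measure preserving Borel isomorphism. Let $R(y,x)=(y+x,x)$ on $Y\times Y$, which is invertible and preserves Haar measure, and put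
$$T_i=\Phi_i^{-1}\circ R\circ\Phi_i .$$
In words: $T_i$ decodes the data $\xi$ at position $y$ into a displacement $x^i=(\Theta^i_y)^{-1}\xi$, moves $y$ by $x^i$, and rewrites the data so that decoding at the new position gives the same displacement. Hence, for $k\in\mathbb Z$,
$$\text{the }Y\text{-coordinate of }T_i^k(y,\xi)\text{ is }y+kx^i,\qquad x^i=(\Theta^i_y)^{-1}\xi .\tag{4}$$
We take $A=B\times\Xi$ with $B\subset Y$. Then
$$(y,\xi)\in A\cap\bigcap_iT_i^{-k_i}A\iff y\in B\ \text{ and }\ y+k_ix^i\in B\text{ for all }i.\tag{5}$$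
All the $T_i$ start from the *same* $\xi$ and decode it differently. Because $\Theta^i_y$ is a homomorphism, $\Theta^i_y(k_ix^i)=k_i\xi$, so a statement about the displacement $k_ix^i$ is a statement about $k_i\xi$. By (H), $k_i\xi_e=\sum_{s\in P}c^P_{i,s}k_s\xi_e$ for each coordinate $e$ of $\xi$: what is learned about $k_s\xi_e$ for the members $s$ of one group passes to every $i$ outside it.

**The target.** Suppose that $k_i\ne0$, and that (5) forces $\frac1r\sum_{t\le r}\|k_i\xi_{e_t}\|<\tau$, with a fixed $\tau<\frac14$, for sets $\{e_1,\dots,e_r\}$ of coordinates with $r$ arbitrarily large. By Hoeffding ($\lambda=\frac12$) each such event has measure at most $e^{-8(\frac14-\tau)^2r}$, so the intersection has measure $0$. It cannot be forced merely by letting $B$ confine infinitely many coordinates of $y$ to a fixed short interval, since then $B$ has measure $0$.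

The simplest choice would be decoders that do not depend on $y$. These never work.

**Lemma 5.** In the setting above, suppose that the decoders take only countably many values: $Y$ is a countable disjoint union of Borel sets $Y_\alpha$, with $\Theta^i_y=\Theta^i_\alpha$ for all $y\in Y_\alpha$ and all $i\le\ell$. Then for every Borel $B\subset Y$ of positive measure and every $k\in\mathbb Z^\ell$, the set $A=B\times\Xi$ satisfies $\mu(A\cap\bigcap_iT_i^{-k_i}A)>0$.

*Proof.* Choose $\alpha$ such that $B'=B\cap Y_\alpha$ has positive measure. The function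
$$\xi\mapsto\Big|B'\cap\bigcap_i\big(B'-k_i(\Theta^i_\alpha)^{-1}\xi\big)\Big|$$
is continuous, since $(\Theta^i_\alpha)^{-1}$ is continuous and translation acts continuously in $L^1(Y)$. At $\xi=0$ it equals $|B'|>0$, so it is positive on a neighborhood of $0$, which has positive Haar measure. By (5) and Fubini the claim follows. $\square$

In this proof all displacements are small when $\xi$ is near $0$, and near $0$ nothing prevents return. To defeat it, the decoder must react to the position $y$, and must do so in infinitely many blocks of coordinates. For each single $T_i$, Poincaré recurrence holds, so one transformation alone cannot produce the contradiction; the transformations have to feed information to one another.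

## 5. Forcing smallness inside one block

**The mechanism.** Let $n$ be large. For $u\in\mathbb T^n$ the sum $F(u)=\sum_k\|u_k\|$ is almost always close to $n/4$. Suppose that $y$ and $y+h$ both have $F$ close to $n/4$, and that $K$ is a set of coordinates where $y$ is close to $0$. A displacement that is large on $K$ makes $F$ grow there, since $\|y_k\|$ cannot go down by much. If $h$ is small off $K$, this growth cannot be compensated. So $h$ must be small on $K$ as well. The set $K$ depends on $y$; this is the reaction to position that we need.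

**What the crude version gives.** Let $|F(y)-\frac n4|\le\kappa n$, and likewise for $y+h$. Let $K$ have $\beta n$ elements, with $0<\beta\le\frac12$ and $\|y_k\|\le\beta$ on $K$, and let $\sum_{k\notin K}\|h_k\|\le\varepsilon n$. For $k\in K$, $\|y_k+h_k\|-\|y_k\|\ge\|h_k\|-2\beta$, so
$$2\kappa n\ge F(y+h)-F(y)\ge-\varepsilon n+\sum_{k\in K}\|h_k\|-2\beta\cdot\beta n,\qquad\text{hence}\qquad\frac1{\beta n}\sum_{k\in K}\|h_k\|\le2\beta+\frac{2\kappa+\varepsilon}\beta .$$
We want to iterate. If all groups know an average smaller than $\tau$, then (H) multiplies it by up to $C$, so the input is $\varepsilon\approx C\tau$, and the output should again be smaller than $\tau$. But the bound above is at least $\varepsilon/\beta\ge2C\tau>\tau$ for every choice of $\beta$ and $\kappa$. The bound degrades at each round, and the iteration does not close.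

**The remedy.** Let only $r\ll\beta n$ coordinates of $K$ carry new unknowns $w\in\mathbb T^r$. On the remaining coordinates of $K$, let the displacement be (up to small known terms) integer linear forms in $w$, chosen so that even a slight average size $\tau$ of $w$ makes the forms large on average, at least a fixed constant. Then the growth of $F$ on $K$ is a fixed multiple of $|K|$, and beats all error terms.

**Constants.** From now on fix $c$ and set
$$\beta=2^{-9},\qquad\kappa=2^{-20},\qquad a=18+c,\qquad\tau=2^{-a}=2^{-18}/C .$$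

An integer linear form on $\mathbb T^r$ is a map $\phi(w)=\sum_tc_tw_t$ with $c_t\in\mathbb Z$, such as $3w_1-5w_2$. For $r=1$ the natural forms are $w,2w,4w,\dots,2^aw$: if $\|w\|\ge2^{-a-2}$, one of them has norm at least $\frac14$ by doubling. But for $w=2^{-a-2}$ their norms sum to less than $\frac12$, so their average is less than $\frac1{2(a+1)}$, which is not bounded below as $a$ grows. We need a positive proportion of large forms, and random coefficients provide it.

**Lemma 6.** Let $r\ge1$ and $n'=128(2a+7)r$. There are integer linear forms $\phi_1,\dots,\phi_{n'}$ on $\mathbb T^r$ such that for all $w\in\mathbb T^r$: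
$$\frac1r\sum_t\|w_t\|\ge\tau\ \Longrightarrow\ \frac1{n'}\sum_k\|\phi_k(w)\|\ge\frac1{64}.$$

*Proof.* Let $\Lambda=2^{a+1}=2/\tau$. Let $\phi(w)=\sum_{s=1}^\Lambda c_sw_{t_s}$ be a random form: the $t_s$ are uniform in $\{1,\dots,r\}$, the $c_s$ uniform in $\{0,\dots,\Lambda-1\}$, everything independent.

**Step 1 (a random form is large in expectation).** We claim that $\frac1r\sum\|w_t\|\ge\tau/2$ implies $\mathbb E\|\phi(w)\|\ge\frac1{16}$. Let $p$ be the proportion of indices $t$ with $\|w_t\|\ge\tau/4$. Then $\tau/2\le\frac p2+\frac\tau4$, so $p\ge\tau/2$. Hence with probability at least $1-(1-\tau/2)^\Lambda\ge1-e^{-1}>\frac12$ some $s$ satisfies $\|w_{t_s}\|\ge\tau/4=2^{-a-2}$. Condition on all the $t$'s, with such an $s$ fixed, and on all $c_{s'}$ with $s'\ne s$. Write $v=w_{t_s}$ and let $\theta$ be the sum of the remaining terms, so that $\phi(w)=c_sv+\theta$.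

Let $j\ge0$ be minimal with $2^j\|v\|\ge\frac14$; then $j\le a$. Moreover $\|2^jv\|\ge\frac14$: this is trivial for $j=0$, and for $j\ge1$ minimality gives $2^j\|v\|\in[\frac14,\frac12)$, so $\|2^jv\|=2^j\|v\|$. Put $q=2^j$. Since $2q$ divides $\Lambda$, the set $\{0,\dots,\Lambda-1\}$ splits into pairs $\{d,d+q\}$ (cut it into intervals of length $2q$), and for each pair
$$\|dv+\theta\|+\|(d+q)v+\theta\|\ge\|qv\|\ge\tfrac14 .$$
So the conditional expectation of $\|\phi(w)\|$ is at least $\frac18$. The condition holds with probability greater than $\frac12$, and the claim follows.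

**Step 2 (one choice of forms for a whole grid).** Take $n'$ independent copies $\phi_1,\dots,\phi_{n'}$ of $\phi$. For $w$ as in Step 1, Hoeffding with $\lambda=\frac12$ and $t=\frac1{32}$ gives
$$\mathbb P\Big(\frac1{n'}\sum_k\|\phi_k(w)\|\le\frac1{32}\Big)\le e^{-n'/128}.$$
Let $M=32\Lambda^2=2^{2a+7}$. The grid $(\frac1M\mathbb Z/\mathbb Z)^r$ has $M^r$ points, and $M^re^{-n'/128}=e^{r(2a+7)(\ln2-1)}<1$. So some choice of the forms satisfies $\frac1{n'}\sum\|\phi_k(w')\|>\frac1{32}$ for all grid points $w'$ with $\frac1r\sum\|w'_t\|\ge\tau/2$. Fix it.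

**Step 3 (from the grid to all $w$).** Given $w$ with $\frac1r\sum\|w_t\|\ge\tau$, choose a grid point $w'$ with $\|w_t-w'_t\|\le\frac1{2M}$ for all $t$. Then $\frac1r\sum\|w'_t\|\ge\tau-\frac1{2M}\ge\frac\tau2$, since $\frac1{2M}=2^{-2a-8}\le2^{-a-1}$. The coefficients of each form have absolute sum at most $\Lambda^2$, so
$$\big|\|\phi_k(w)\|-\|\phi_k(w')\|\big|\le\frac{\Lambda^2}{2M}=\frac1{64}.$$
Hence $\frac1{n'}\sum\|\phi_k(w)\|\ge\frac1{32}-\frac1{64}=\frac1{64}$. $\square$

**Blocks.** Let $r\ge1$ and put
$$n=Qr,\qquad z=\beta n=Q'r,\qquad n'=z-r=(Q'-1)r=128(43+2c)r=128(2a+7)r .$$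
This is where $Q'=5505+256c$ comes from. Fix forms $\phi_1,\dots,\phi_{n'}$ on $\mathbb T^r$ from Lemma 6. With $F(u)=\sum_{k\le n}\|u_k\|$, let
$$G=\Big\{u\in\mathbb T^n:\ \big|F(u)-\tfrac n4\big|\le\kappa n,\quad\#\{k:\|u_k\|\le\beta\}\ge z\Big\}.$$
The set $G$ is almost everything. By Hoeffding with $\lambda=\frac12$, $t=\kappa$ for $F$ (two tails), and with $\lambda=1$, $t=\beta$ for the count, whose mean is $2\beta n=z+\beta n$,
$$|\mathbb T^n\setminus G|\le2e^{-8\kappa^2n}+e^{-2\beta^2n}.\tag{6}$$

For $y\in\mathbb T^n$ let $K(y)=\{b_1<\dots<b_z\}$ consist of the $z$ smallest indices $k$ with $\|y_k\|\le\beta$ if there are at least $z$ of them; otherwise put $K(y)=\{1,\dots,z\}$, a default so that everything is defined everywhere. For $h\in\mathbb T^n$ define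
$$W^y_t(h)=h_{b_t}\ (t\le r),\qquad V^y(h)=\Big((h_k)_{k\notin K(y)},\ \big(h_{b_{r+j}}-\phi_j(h_{b_1},\dots,h_{b_r})\big)_{j\le n'}\Big)\in\mathbb T^{n-r}.$$
The number of components of $V^y$ is $(n-z)+n'=n-r$. For each $y$, the map $h\mapsto(V^y(h),W^y(h))$ is an automorphism of the group $\mathbb T^n$, being a triangular unimodular integer change of coordinates. It depends on $y$ only through $K(y)$, which takes finitely many values.

To see the shape in miniature, ignoring the sizes of the constants: let $n=4$, $r=1$, $z=2$, $n'=1$, $\phi_1(w)=2w$ and $K(y)=\{2,3\}$. Then $W=h_2$ and $V=(h_1,h_4,h_3-2h_2)$, with inverse $h=(V_1,\,W,\,V_3+2W,\,V_2)$. If $V$ is small, then on $K(y)$ the displacement is nearly $(W,2W)$: the unknown, followed by its encoding.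

**Lemma 7.** Let $y\in G$ and $y+h\in G$. If $\sum_{q\le n-r}\|V^y_q(h)\|\le C\tau(n-r)$, then $\frac1r\sum_{t\le r}\|W^y_t(h)\|<\tau$.

*Proof.* Put $w=W^y(h)$ and suppose that $\frac1r\sum\|w_t\|\ge\tau$. Since $y\in G$, we have $\|y_k\|\le\beta$ for all $k\in K(y)$. Compare $F(y+h)$ with $F(y)$ coordinate by coordinate.

* For $k\notin K(y)$: $\|y_k+h_k\|-\|y_k\|\ge-\|h_k\|$, and $h_k$ is an entry of $V^y(h)$.
* For $k=b_t$ with $t\le r$: $\|y_k+h_k\|-\|y_k\|\ge-\beta$.
* For $k=b_{r+j}$: $h_k=\phi_j(w)+v_j$ with $v_j$ an entry of $V^y(h)$, so $\|y_k+h_k\|-\|y_k\|\ge\|h_k\|-2\|y_k\|\ge\|\phi_j(w)\|-\|v_j\|-2\beta$.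

Now sum. By Lemma 6, $\sum_j\|\phi_j(w)\|\ge n'/64$, and $n'=z-r\ge z/2=\beta n/2=2^{-10}n$. The terms with $\beta$ cost at most $\beta r+2\beta n'\le2\beta z=2\beta^2n=2^{-17}n$. The entries of $V^y(h)$ cost at most $C\tau(n-r)\le2^{-18}n$. Hence
$$F(y+h)-F(y)\ \ge\ \big(2^{-16}-2^{-17}-2^{-18}\big)n=2^{-18}n .$$
But $y,y+h\in G$ gives $F(y+h)-F(y)\le2\kappa n=2^{-19}n$, a contradiction. $\square$

Compare with the crude version: input $C\tau$ now gives output below $\tau$. The price is the ratio: $n-r=(Q-1)r$ components must be known to obtain $r$ new ones. With many groups this price can be paid, because each group can use what all the other groups know.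

## 6. Wiring the blocks to the groups

We now choose $Y$, $\Xi$ and the decoders. There are levels $j=0,1,2,\dots$. At level $j$ each group $P$ owns $r_j$ coordinates of $\xi$, and the aim is to show by induction on $j$ that $k_i\xi$ is small on average on them for $i\in P$. The seed $j=0$ is a genuine smallness condition on finitely many coordinates. At level $j\ge1$ the transformations in $P$ see the level $j-1$ coordinates of *all other groups* as the $V$-part of a block, and their own level $j$ coordinates as its $W$-part.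

The numbers have to match: a block with $r=r_j$ has $(Q-1)r_j$ $V$-components, and the other $N-1$ groups own $(N-1)r_{j-1}$ coordinates. We also want $r_j$ to grow, so that the exceptional measures (6) are summable and the events in the target have measure tending to $0$. Doubling, $r_j=2r_{j-1}$, requires $N-1=2(Q-1)$, which is the definition $N=2Q-1$.

**Definition of the spaces.** Let $r_j=2^{40+j}$ for $j\ge0$, $d_0=r_0$ and $d_j=Qr_j$ for $j\ge1$. Put
$$Y=\prod_{j\ge0}\mathbb T^{d_j},\qquad\mathcal S=\{(j,P,t):j\ge0,\ P\text{ a group},\ 1\le t\le r_j\},\qquad\Xi=\mathbb T^{\mathcal S},\qquad X=Y\times\Xi,$$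
with $\mu$ the Haar probability measure of $X$. Write $y=(y_j)_j$ with $y_j=(y_{j,k})_{k\le d_j}$. For each $j\ge1$ use the block structure of Section 5 with $r=r_j$, $n=d_j$; call the set $G_j$ and the maps $V^{y_j},W^{y_j}$. For $j\ge1$, $V^{y_j}$ has
$$d_j-r_j=(Q-1)r_j=2(Q-1)r_{j-1}=(N-1)r_{j-1}$$
components, which is the cardinality of $\{(j-1,P',t):P'\ne P,\ t\le r_{j-1}\}$ for any group $P$.

**Definition of the decoders.** For $i$ in the group $P$ and $y\in Y$ define $\Theta^i_y:Y\to\Xi$ as follows.

* $(\Theta^i_yx)_{(0,P,t)}=x_{0,t}$ for $t\le r_0$.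
* For $j\ge1$: $(\Theta^i_yx)_{(j,P,t)}=W^{y_j}_t(x_j)$ for $t\le r_j$.
* For $j\ge1$: the $d_j-r_j$ components of $V^{y_j}(x_j)$ are placed, via a fixed bijection, at the positions $(j-1,P',t)$ with $P'\ne P$, $t\le r_{j-1}$.

A toy count: if $Q=2$, then $N=3$; with $r_0=1$, $r_1=2$, $d_1=4$, the block $x_1\in\mathbb T^4$ has two $V$-components, placed at the level $0$ slots of the two other groups, and two $W$-components, placed at the two level $1$ slots of $P$.

**Step 1 (each $\Theta^i_y$ is an isomorphism).** The slots $(j,P,t)$ of the own group are filled by the first two rules, each once. The slots $(j,P',t)$ with $P'\ne P$ are filled by the third rule, from block $j+1$, each once. So every element of $\mathcal S$ is used exactly once. Since $x_j\mapsto(V^{y_j}(x_j),W^{y_j}(x_j))$ is an automorphism of $\mathbb T^{d_j}$ for each $j\ge1$, $\Theta^i_y$ is an isomorphism of compact groups.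

**Step 2 (measurability).** A coordinate of $\Theta^i_yx$ is a coordinate of $x_0$, or for some $j\ge 1$ is one of finitely many continuous functions of $x_j$, selected by $K(y_j)$. Likewise a coordinate of $(\Theta^i_y)^{-1}\xi$ is either one coordinate of $\xi$ or, for some $j\ge 1$, one of finitely many continuous functions of finitely many coordinates of $\xi$, selected by $K(y_j)$. The sets $\{y:K(y_j)=K\}$ are Borel. So both maps are jointly Borel, and Section 4 gives invertible measure preserving transformations $T_i=\Phi_i^{-1}\circ R\circ\Phi_i$ of $(X,\mu)$ satisfying (4). The space is standard, being a countable product of circles. The sequence $(K(y_j))_{j\ge 1}$ takes uncountably many values, so Lemma 5 does not apply.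

**Step 3 (the set $A$, and $\mu(A)>0$).** Let $A=B\times\Xi$ with
$$B=\big\{y\in Y:\ \|y_{0,t}\|<\tau/2\ \text{for all }t\le r_0,\quad y_j\in G_j\ \text{for all }j\ge1\big\}.$$
By independence, $\mu(A)=\tau^{r_0}\prod_{j\ge1}|G_j|$. Since $\kappa^2=2^{-40}$, $\beta^2=2^{-18}$ and $d_j=Q2^{40+j}$, (6) gives
$$\sum_{j\ge1}(1-|G_j|)\le\sum_{j\ge1}\big(2e^{-8Q2^j}+e^{-2Q2^{22+j}}\big)<\tfrac12 ,$$
so $\prod_{j\ge1}|G_j|\ge1-\sum_{j\ge1}(1-|G_j|)>\frac12$, and $\mu(A)>0$.

## 7. Climbing the levels

Fix $k\in L\setminus\{0\}$ and let $(y,\xi)\in A\cap\bigcap_iT_i^{-k_i}A$. By (5), $y\in B$ and $y+k_ix^i\in B$ for all $i$.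

**Step 1 (smallness at every level).** We claim that for all $j\ge0$, all groups $P$ and all $i\in P$,
$$\frac1{r_j}\sum_{t\le r_j}\|k_i\,\xi_{(j,P,t)}\|<\tau .\tag{7}$$
We use induction on $j$. For $i\in P$ write $h=k_ix^i$. Since $\Theta^i_yx^i=\xi$ and $\Theta^i_y$ is a homomorphism, $\Theta^i_yh=k_i\xi$.

*Level $0$.* By the first rule $h_{0,t}=k_i\xi_{(0,P,t)}$. Both $y_{0,t}$ and $y_{0,t}+h_{0,t}$ have norm less than $\tau/2$, so $\|k_i\xi_{(0,P,t)}\|<\tau$ for all $t\le r_0$, which gives (7).

*From level $j-1$ to level $j\ge1$.* By the third rule the components of $V^{y_j}(h_j)$ are the numbers $k_i\xi_{(j-1,P',t)}$ with $P'\ne P$ and $t\le r_{j-1}$. Let $P'\ne P$. Then $i\notin P'$, so (H) applies and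
$$\|k_i\xi_{(j-1,P',t)}\|\le\sum_{s\in P'}|c^{P'}_{i,s}|\,\|k_s\xi_{(j-1,P',t)}\| .$$
Sum over $t\le r_{j-1}$ and use the induction hypothesis (7) at level $j-1$, for the group $P'$ and each $s\in P'$: this gives $\sum_t\|k_i\xi_{(j-1,P',t)}\|\le C\tau r_{j-1}$. Summing over the $N-1$ groups $P'\ne P$,
$$\sum_q\|V^{y_j}_q(h_j)\|\le C\tau(N-1)r_{j-1}=C\tau(d_j-r_j).$$
Since $y\in B$ and $y+h\in B$, we have $y_j\in G_j$ and $y_j+h_j\in G_j$. Lemma 7, with $n=d_j$ and $r=r_j$, yields $\frac1{r_j}\sum_t\|W^{y_j}_t(h_j)\|<\tau$. By the second rule $W^{y_j}_t(h_j)=k_i\xi_{(j,P,t)}$, which is (7) at level $j$.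

**Step 2 (the measure is zero).** Pick $i$ with $k_i\ne0$ and let $P$ be its group. For each $j$ the variables $k_i\xi_{(j,P,t)}$, $t\le r_j$, are independent and uniform on $\mathbb T$ under $\mu$. By (7) and Hoeffding with $\lambda=\frac12$,
$$\mu\Big(A\cap\bigcap_iT_i^{-k_i}A\Big)\le\mu\Big(\frac1{r_j}\sum_{t\le r_j}\|k_i\xi_{(j,P,t)}\|<\tau\Big)\le e^{-8(\frac14-\tau)^2r_j}\longrightarrow0\qquad(j\to\infty).$$
The left side does not depend on $j$, so it is $0$. This proves Proposition 4, and with it Theorems 2 and 3. $\square$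

**Remark.** By construction each $T_i=\Phi_i^{-1}\circ R\circ\Phi_i$ is isomorphic to $R(y,x)=(y+x,x)$ on $Y\times Y$, where $Y$ is a countable product of circles. So the failure of recurrence occurs for pairwise isomorphic transformations, each of which is a compact group rotation on every fibre $\{x=\text{const}\}$.
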